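\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Positive solutions of $\Delta u=f(y,u)$ with zero Cauchy data:\\ nonuniqueness, and uniqueness without flatness}


\begin{abstract}
Let $u,v$ be smooth in the closure of a half ball in $\mathbb R^n$, $n\ge2$, positive inside, with zero Cauchy data on the flat part of the boundary, and let both solve $\Delta u=f(y,u)$, where $f$ is smooth for $u>0$ but only continuous in $u$ at $u=0$. Li and Nirenberg asked whether $u\equiv v$. We show that the answer is no in every dimension $n\ge 2$, even with $f=f(u)$, $u=u(t)$ and both solutions increasing in the normal variable $t$. Conversely, $u\equiv v$ does hold as soon as one of the two functions has a nonzero derivative of some order at some point of the flat boundary.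
\end{abstract}

\section{The question and the answer}

Let $n\ge 2$, $R>0$. We write points of $\mathbb R^n$ as $x=(t,y)$ with $t\in\mathbb R$, $y\in\mathbb R^{n-1}$, and put
\[
B^+=\{(t,y): t^2+|y|^2<R^2,\ t>0\}.
\]
Let $u$ and $v$ be $C^\infty$ in the closure of $B^+$, positive in $B^+$, and such that
\begin{equation}\label{eq:prob}
\Delta u=f(y,u),\quad \Delta v=f(y,v)\ \text{ in }B^+,\qquad u=v=u_t=v_t=0\ \text{ on }\{(0,y):|y|<R\}.
\end{equation}
Here $\Delta$ is the Laplacian in $(t,y)$, and $f$ is continuous in $u\ge0$, smooth in $y$ there, and smooth in $(y,u)$ where $u>0$. Li and Nirenberg \cite{LN} asked: \emph{is $u\equiv v$?}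

This is a question of unique continuation from the boundary. Both functions have the same Cauchy data on $\{t=0\}$ and satisfy the same equation, but the nonlinearity may be singular exactly where $u$ vanishes, since $f$ need not be Lipschitz at $u=0$. Three simple cases suggest the answer ``yes''. We use the following classical theorem \cite{A}: \emph{if $\Omega$ is open and connected, $w\in C^2(\Omega)$, $|\Delta w|\le C_K|w|$ on each compact $K\subset\Omega$, and $w=0$ on a nonempty open subset of $\Omega$, then $w\equiv0$.}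

\smallskip
\emph{Lipschitz $f$.} Suppose $f$ is Lipschitz in $u$ near $u=0$, locally uniformly in $y$. As $f$ is smooth for $u>0$, it is then Lipschitz in $u$ on every bounded interval $[0,s]$, locally uniformly in $y$. Put $w=u-v$. Letting $t\to0$ in \eqref{eq:prob} we get $u_{tt}(0,y)=f(y,0)=v_{tt}(0,y)$, so $w$ and all its derivatives of order at most $2$ vanish on $\{t=0\}$. Hence $w$, extended by $0$ to $t\le 0$, is $C^2$ in the full ball and satisfies $|\Delta w|\le C_K|w|$ on compact subsets. The theorem just quoted gives $w\equiv0$.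

\smallskip
\emph{Powers.} For an integer $k\ge2$ the function $u=t^k$ solves $\Delta u=f(u)$ with $f(s)=k(k-1)s^{1-2/k}$, which is not Lipschitz at $0$ when $k\ge3$. In that case $0$ is also a solution with zero Cauchy data, so positivity cannot be dropped. But $u$ is the only positive one, by Theorem~\ref{thm:B} below.

\smallskip
\emph{One dimension.} Here positivity alone gives uniqueness.

\begin{proposition}\label{prop:one}
Let $f$ be continuous on $[0,\infty)$ and smooth on $(0,\infty)$, and let $u,v\in C^2([0,R))$ be positive on $(0,R)$ and solve $u''=f(u)$, $v''=f(v)$ with $u=u'=v=v'=0$ at $0$. Then $u=v$.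
\end{proposition}

\begin{proof}
Put $F(s)=\int_0^sf$. Since $\frac12u'^2$ and $F(u)$ have the same derivative and both vanish at $t=0$, $\frac12u'^2=F(u)$. Suppose that zeros of $u'$ in $(0,R)$ accumulate at $0$. Fix $\varepsilon\in(0,R)$ and choose a zero $t_1>0$ of $u'$, so close to $0$ that $0<a:=u(t_1)<\max_{[0,\varepsilon]}u$. Then $F(a)=0$, while $F\ge0$ on the range of $u$, which contains a neighborhood of $a$ because $u(0)=0<a<\max_{[0,\varepsilon]}u$. So $f(a)=F'(a)=0$, and the constant $a$ solves the same initial value problem at $t_1$ as $u$. As $f$ is smooth on $(0,\infty)$, $u\equiv a$ on $(0,R)$, contradicting $u(0)=0$. Hence $u'$ has no zero on some interval $(0,\varepsilon)$, and $u'>0$ there since $u>0=u(0)$. So $t=\int_0^{u(t)}ds/\sqrt{2F(s)}$ on $(0,\varepsilon)$. The same formula holds for $v$, so $u=v$ near $0$, and then on $[0,R)$ by ODE uniqueness.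
\end{proof}

Nevertheless the answer is no in every dimension $n\ge2$.

\begin{theorem}\label{thm:A}
Let $n\ge 2$, $R>0$. There are a function $f:[0,\infty)\to\mathbb R$, continuous on $[0,\infty)$, $C^\infty$ on $(0,\infty)$, with $f(0)=0$, and $u,v\in C^\infty(\overline{B^+})$, positive in $B^+$, with
\[
\Delta u=f(u),\quad \Delta v=f(v)\ \text{ in }B^+,\qquad D^\alpha u=D^\alpha v=0\ \text{ on }\{t=0\}\text{ for all }\alpha,
\]
and $u\not\equiv v$. Moreover, $u=u(t)$; $u<v$, $u_t>0$ and $v_t>0$ in $B^+$; $|f'(s)|\le C(\log\frac1s)^{N}$ for some $C,N$ and all small $s>0$, so that $f\in C^{0,\alpha}_{\rm loc}([0,\infty))$ for all $\alpha<1$; and for this same $f$ and $u$ there are infinitely many such $v$.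
\end{theorem}

The two solutions vanish to infinite order on the flat boundary. This cannot be avoided.

\begin{theorem}\label{thm:B}
Let $u,v,f$ satisfy all the hypotheses of the question. If at least one of $u,v$ has some nonzero partial derivative at some point $(0,y_0)$, $|y_0|<R$, then $u\equiv v$.
\end{theorem}

For instance, $u\equiv v$ if $f(y_0,0)\ne0$ for some $|y_0|<R$, since $u_{tt}(0,y_0)=f(y_0,0)$. The proof of Theorem~\ref{thm:B} uses $f$ only at values $u>0$.

Sections \ref{sec:lin}--\ref{sec:smooth} concern Theorem~\ref{thm:A}: Section~\ref{sec:lin} explains the construction, and Sections \ref{sec:profile}--\ref{sec:smooth} give the proof. Sections \ref{sec:orders}--\ref{sec:carleman} prove Theorem~\ref{thm:B}. The two parts are independent.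

\section{The linearized problem, and why the profile must oscillate}\label{sec:lin}

Suppose $u=U(t)$ with $U(0)=0$ and $P:=U'>0$ for $t>0$. Then $f$ is determined by $U$ through $f(U(\tau))=U''(\tau)$. Put $b=P'/P$, so $f(U(\tau))=b(\tau)P(\tau)$. Functions near $u$ can be written $V=U(X)$, $X=t+h(t,y)$ with $h$ small. Since $|\nabla X|^2=1+2h_t+|\nabla h|^2$,
\begin{equation}\label{eq:exact}
\Delta V-f(V)=P(X)\Delta X+P'(X)\big(|\nabla X|^2-1\big)=P(X)\big[\Delta h+b(X)(2h_t+|\nabla h|^2)\big].
\end{equation}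
To first order, $V$ is a solution if $Lh:=\Delta h+2b(t)h_t=0$.

If $h=h(t)$, this reads $(P^2h')'=0$, so $h'=cP^{-2}$. If $c=0$, then $h$ is constant, and $h=0$ since $h$ must vanish at $t=0$; if $c\ne0$, then $h'$ blows up at $t=0$ when $P(0)=U'(0)=0$. This is Proposition~\ref{prop:one} at the linear level. The first case with room for a second solution is $h=g(t)\cos(\lambda y_1)$, which requires $n\ge2$, and for which $Lh=0$ becomes
\[
g''+2bg'=\lambda^2g,\qquad\text{i.e.}\qquad (P^2g')'=\lambda^2P^2g .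
\]
We are free to choose $P$ as well as $g$. So let us prescribe $p:=g'/g>0$ and solve for $P$. The equation says that $P^2pg=P^2g'$ has logarithmic derivative $\lambda^2/p$, so up to constant factors
\begin{equation}\label{eq:twoint}
g(t)=\exp\Big(-\int_t^1p\,ds\Big),\qquad P(t)^2=\frac{1}{p(t)g(t)}\exp\Big(-\lambda^2\int_t^1\frac{ds}{p}\Big).
\end{equation}
We want $g$ to vanish rapidly at $0$, so that the quadratic terms in \eqref{eq:exact} are negligible, and $P$ to vanish rapidly too. The choice $p=t^{-2}$ fails: $g$ is a multiple of $e^{-1/t}$, but $\int_0^1ds/p<\infty$, and $P^2$ behaves like $t^2e^{1/t}\to\infty$. In general, if $g=O(t^2)$, then by the mean value theorem $g'=pg$ tends to $0$ along some sequence $t_i\to0$; if also $\int_0^1ds/p<\infty$, then $P^2\ge c/g'$ is unbounded along it. So within this ansatz we need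
\[
\int_0^1p\,ds=\infty\qquad\text{and}\qquad\int_0^1\frac{ds}{p}=\infty ,
\]
and near $0$ the function $p$ can be neither bounded nor bounded away from $0$. A monotone $p$ is one or the other near $0$. Hence $p$ must oscillate between very large and very small values. Moreover, since $g$ stands in the denominator of $P^2$, we want $\int_t^1ds/p$ to be much larger than $\int_t^1p\,ds$. The function
\[
p(t)=t^{-2}\sin^2(1/t)+t^{10}
\]
has these properties: the first term makes $\int_t^1p\,ds$ comparable to $1/(2t)$, while the dips at $1/t=\pi k$, where $p=t^{10}$, make $\int_t^1ds/p$ at least of order $t^{-3}$.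

Finally, we need not solve the nonlinear problem near a solution of $Lh=0$. Let $g$ satisfy the equation with $\lambda^2=\frac12$, that is, $g''+2bg'=\frac12g$. Then
\begin{equation}\label{eq:gap}
Lg=\tfrac12g>0,\qquad L(g\cos y_1)=(\tfrac12-1)g\cos y_1<0\quad(|y_1|<\tfrac12).
\end{equation}
So suitable small multiples of $g$ and $g\cos y_1$ give an ordered pair of sub- and supersolutions above $U(t)$, with a margin of order $g$ in each inequality, enough to absorb quadratic errors of size $t^{-N}g^2$. A solution $v$ lies between. What remains is to see that $v$ is smooth up to $\{t=0\}$, although $f$ is not smooth at $0$; this will follow from the extreme flatness of $P$.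

\section{The functions $f$ and $u$}\label{sec:profile}

\emph{Scaling.} If $u,v,f=f(u)$ are as in Theorem~\ref{thm:A} on the half ball of radius $\frac14$, then $u(\frac{x}{4R})$, $v(\frac x{4R})$, $(4R)^{-2}f$ are as required on the half ball of radius $R$. So we may work with the half balls
\[
D=\{t^2+|y|^2<\tfrac14,\ t>0\},\qquad D'=\{t^2+|y|^2<\tfrac1{16},\ t>0\},
\]
construct $v$ in $D$, and prove the theorem on $D'$. Constants $C,N,\dots$ are independent of the point $(t,y)$, and may change from line to line.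

For $0<t\le1$ let
\[
p(t)=t^{-2}\sin^2(1/t)+t^{10},\qquad g(t)=\exp\Big(-\frac1{2t}+\frac14\sin\frac2t+\frac{t^{11}}{11}\Big).
\]
As $\frac1{2t^2}(1-\cos\frac2t)=t^{-2}\sin^2\frac1t$, we have $g'=pg>0$. Define $b$ by
\begin{equation}\label{eq:b}
2b=\frac1{2p}-p-\frac{p'}{p},\qquad\text{so that}\qquad g''+2bg'=(p'+p^2+2bp)g=\tfrac12g .
\end{equation}
Since $t^{10}\le p\le2t^{-2}$ and $|p^{(j)}|\le C_jt^{-2-2j}$, there are $C_j,N_j\ge0$ with
\begin{equation}\label{eq:bbound}
|b^{(j)}(t)|\le C_jt^{-N_j}\qquad(0<t\le1,\ j\ge0).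
\end{equation}
On the other hand, $g(t)\le Ce^{-1/(2t)}$, so $t^{-N}g(t)$ is bounded on $(0,1]$ and $t^{-N}g(2t)$ is bounded on $(0,\frac12]$, for every $N$. Let
\[
P(t)=\exp\Big(-\int_t^1b\,ds\Big),\qquad\text{so}\qquad P>0,\quad P'=bP,\quad P(1)=1 .
\]

\begin{lemma}\label{lem:P}
There are $C,c>0$ such that $P(t)\le Ct^{-5}\exp\big(\frac1{4t}-\frac c4t^{-3}\big)$ for $0<t\le\frac18$. Consequently, $t^{-N}P(t)\to0$ as $t\to0$ for every $N$.
\end{lemma}

\begin{proof}
Integrating \eqref{eq:b} (compare \eqref{eq:twoint}) and using $p\ge t^{10}$ and $1/g\le Ce^{1/(2t)}$,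
\[
P(t)^2=\frac{p(1)g(1)}{p(t)g(t)}\exp\Big(-\frac12\int_t^1\frac{ds}{p}\Big)\le Ct^{-10}e^{\frac1{2t}}\exp\Big(-\frac12\int_t^1\frac{ds}{p}\Big).
\]
It remains to show $\int_t^1ds/p\ge ct^{-3}$. Substituting $\theta=1/s$,
\[
\int_t^1\frac{ds}p=\int_1^{1/t}\frac{\theta^{-4}\,d\theta}{\sin^2\theta+\theta^{-12}} .
\]
Let $k\ge1$ be an integer and $\theta\in[\pi k,\pi k+(4k)^{-6}]$. Then $3k\le\theta\le4k$ and $\sin^2\theta\le(4k)^{-12}\le\theta^{-12}$, so the integrand is at least $\frac12\theta^8\ge\frac12(3k)^8$. This interval contributes at least $\frac12(3k)^8(4k)^{-6}\ge\frac12k^2$. The intervals with $1\le k\le K:=\lfloor1/(4t)\rfloor$ are disjoint and contained in $[1,1/t]$, because $\theta\le4K\le1/t$. Hence $\int_t^1ds/p\ge\frac12\sum_{k\le K}k^2\ge\frac16K^3$, and $K\ge\frac1{8t}$ for $t\le\frac18$.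
\end{proof}

Let $U(t)=\int_0^tP$. Each derivative $P^{(j)}$ is $P$ times a polynomial in $b,b',\dots$, so by \eqref{eq:bbound} and Lemma~\ref{lem:P} it tends to $0$ as $t\to0$. Thus $U\in C^\infty([0,1])$ vanishes with all its derivatives at $t=0$, and $U'=P>0$ on $(0,1]$.

Let $\chi$ be a smooth function on $(0,\infty)$ that is $1$ on $(0,U(\frac34)]$ and $0$ on $[U(\frac78),\infty)$. Set
\[
f(s)=\chi(s)\,U''(U^{-1}(s))\quad(0<s<U(1)),\qquad f(s)=0\quad(s=0\text{ or }s\ge U(1)).
\]
Then $f$ is smooth on $(0,\infty)$ and $f(U(\tau))=b(\tau)P(\tau)$ for $0<\tau\le\frac34$. The right side tends to $0$ as $\tau\to0$, so $f$ is continuous on $[0,\infty)$. Applying $\frac{d}{ds}=\frac1P\frac{d}{d\tau}$ repeatedly, for $0<\tau\le\frac34$,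
\begin{equation}\label{eq:fj}
f^{(j)}(U(\tau))=P(\tau)^{1-j}q_j(\tau),\quad q_0=b,\quad q_{j+1}=q_j'+(1-j)bq_j,\quad |q_j(\tau)|\le C_j\tau^{-N_j'} .
\end{equation}
In particular $|f'(U(\tau))|\le C\tau^{-N_1'}$. By Lemma~\ref{lem:P}, $U(\tau)\le e^{-c'\tau^{-3}}$ for small $\tau$; so $s=U(\tau)$ satisfies $\tau^{-1}\le C(\log\frac1s)^{1/3}$, and $|f'(s)|\le C(\log\frac1s)^{N_1'/3}$ for small $s>0$. Integrating, $f\in C^{0,\alpha}_{\rm loc}([0,\infty))$ for all $\alpha<1$.

Finally put $u(t,y)=U(t)$. In $D$ we have $\Delta u=U''=f(u)$, $u>0$ and $u_t=P>0$.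

\section{Barriers and the second solution}\label{sec:bar}

Let $\kappa=\cos\frac12$. On $D$, where $0<t<\frac12$ and $|y_1|<\frac12$, put for $\delta>0$
\[
\overline h=\delta g(t)\cos y_1,\qquad \underline h=\kappa\delta g(t),\qquad\overline V=U(t+\overline h),\qquad\underline V=U(t+\underline h).
\]
Then $0<\underline h\le\overline h\le\delta g$. Take $0<\delta\le\delta_0$ with $\delta_0\sup_{(0,1]}g/t\le\frac14$. Then $t+\overline h\le\frac54t<\frac58$, so these arguments stay in the range where $f(U(\tau))=b(\tau)P(\tau)$.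

\begin{lemma}\label{lem:bar}
For $\delta_0$ small enough and all $0<\delta\le\delta_0$, in $D$,
\[
\Delta\overline V\le f(\overline V),\qquad\Delta\underline V\ge f(\underline V),\qquad U(t)<\underline V\le\overline V .
\]
\end{lemma}

\begin{proof}
The ordering is clear as $U$ is increasing. For $h\in\{\overline h,\underline h\}$, $X=t+h$ and $V=U(X)$, \eqref{eq:exact} gives
\[
\Delta V-f(V)=P(X)\big[\Delta h+2b(t)h_t+E\big],\qquad E=2(b(X)-b(t))h_t+b(X)|\nabla h|^2 .
\]
We have $t\le X\le\frac54t$, so \eqref{eq:bbound} gives $|b(X)-b(t)|\le Ct^{-N_1}h\le C\delta t^{-N_1}g$ and $|b(X)|\le Ct^{-N_0}$. Also $|h_t|\le\delta pg\le2\delta t^{-2}g$ and $|\nabla_yh|\le\delta g$. Hence, for some $N$, $|E|\le C\delta^2t^{-N}g^2\le C_*\delta^2g$, where $C_*$ does not depend on $\delta$, since $t^{-N}g$ is bounded. By \eqref{eq:gap},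
\[
\Delta\overline h+2b\overline h_t=-\tfrac12\delta g\cos y_1\le-\tfrac12\kappa\delta g,\qquad\Delta\underline h+2b\underline h_t=\tfrac12\kappa\delta g ,
\]
so both differential inequalities hold once $C_*\delta_0\le\frac12\kappa$.
\end{proof}

We shall use two standard interior estimates. With a constant depending only on $n$,
\begin{equation}\label{eq:grad}
|\nabla w(x_0)|\le C\Big(r^{-1}\sup_{B_r(x_0)}|w|+r\sup_{B_r(x_0)}|\Delta w|\Big).
\end{equation}
Moreover, \emph{if $\Delta z=\Phi(z)$ in the unit ball, $|z|\le C_0$, and $\Phi$ is bounded by $C_0$ in $C^m$ on an interval containing the range of $z$, $m\ge1$, then $|D^\alpha z(0)|\le C(n,m,C_0)$ for $|\alpha|\le m$}. Indeed, $z$ and $\Delta z$ are bounded, which bounds $z$ in $C^{1,\beta}$ on a smaller ball, for a fixed $\beta\in(0,1)$. If $z$ is bounded in $C^{i,\beta}$ with $1\le i\le m-1$, so is $\Phi(z)$, and Schauder estimates bound $z$ in $C^{i+2,\beta}$ on a still smaller ball. Repeat until $i\ge m$.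

\begin{lemma}\label{lem:exist}
For $0<\delta\le\delta_0$ there is $v\in C^\infty(D)$ with $\Delta v=f(v)$ and $U(t)<\underline V\le v\le\overline V$ in $D$.
\end{lemma}

\begin{proof}
Let $D_k$ be smooth open sets, compactly contained in $D$ and increasing to $D$. On $\overline{D_k}$ the functions $\underline V\le\overline V$ are smooth with values in a compact interval $I\subset(0,\infty)$, on which $f$ is smooth. Choose $\Lambda>\max_I|f'|$, so that $s\mapsto f(s)-\Lambda s$ decreases on $I$. Let $v_0=\overline V$ and let $v_{j+1}$ solve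
\[
\Delta v_{j+1}-\Lambda v_{j+1}=f(v_j)-\Lambda v_j\ \text{ in }D_k,\qquad v_{j+1}=\overline V\ \text{ on }\partial D_k .
\]
The maximum principle for $\Delta-\Lambda$ gives $\underline V\le v_{j+1}\le v_j\le\overline V$ inductively. First, if $\underline V\le v_j\le \overline V$, then $(\Delta-\Lambda)(v_{j+1}-\underline V)\le[f(v_j)-\Lambda v_j]-[f(\underline V)-\Lambda\underline V]\le0$, with nonnegative boundary values, so $v_{j+1}\ge\underline V$. Next, $(\Delta-\Lambda)(v_1-v_0)=f(\overline V)-\Delta\overline V\ge0$, so $v_1\le v_0$. And if $v_j\le v_{j-1}$, then $(\Delta-\Lambda)(v_{j+1}-v_j)=[f(v_j)-\Lambda v_j]-[f(v_{j-1})-\Lambda v_{j-1}]\ge0$, so $v_{j+1}\le v_j$. The $v_j$ decrease to a limit $v^{(k)}$; by interior estimates the convergence is in $C^2_{\rm loc}(D_k)$, so $\Delta v^{(k)}=f(v^{(k)})$ and $\underline V\le v^{(k)}\le\overline V$ in $D_k$.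

On a compact subset of $D$ the barriers keep the values of $v^{(k)}$ in a compact subset of $(0,\infty)$ independent of $k$. So by the second interior estimate above, rescaled to small balls, all derivatives are bounded there uniformly in large $k$, and a subsequence converges in $C^\infty_{\rm loc}(D)$ to the required $v$.
\end{proof}

Thus $v>u>0$ in $D$. We write
\begin{equation}\label{eq:X}
v=U(X),\qquad t<X\le t+\delta g(t)\le\tfrac54t .
\end{equation}

\section{Smoothness up to the flat boundary; end of the proof of Theorem~\ref{thm:A}}\label{sec:smooth}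

The derivatives of $f$ may blow up at $0$, but \eqref{eq:fj} says that they do so in a controlled way: measured in units of $P(\tau)$, each costs only a power of $\tau$. We therefore rescale $v$ on a ball whose radius is a high power of $t_0$, on which $P$ is constant up to a bounded factor.

Let $x_0=(t_0,y_0)\in D'$, so $t_0<\frac14$. Let $M\ge\max(2,N_0)$ and $r=t_0^M\le t_0/4$. Then $B_r(x_0)\subset D$, and on it $\frac34t_0\le t\le\frac54t_0$ and $\frac34t_0\le X\le2t_0$ by \eqref{eq:X}. Let $I=I(x_0)$ be the smallest interval containing $t_0$ and all values of $t$ and $X$ on $B_r(x_0)$; it lies in $[\frac34t_0,2t_0]\subset(0,\frac12)$. As $g$ is increasing,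
\[
|X-t_0|\le r+\delta g(t)\le t_0^M+\delta_0g(2t_0)\le C_Mt_0^M ,
\]
so $I$ has length at most $C_Mt_0^M$. Put $P_0=P(t_0)$. Since $(\ln P)'=b$, \eqref{eq:bbound} gives $|\ln P(\tau)-\ln P_0|\le C_Mt_0^{M-N_0}\le C_M$ for $\tau\in I$. Thus
\begin{equation}\label{eq:comp}
C_M^{-1}P_0\le P(\tau)\le C_MP_0\qquad(\tau\in I),
\end{equation}
with $C_M$ independent of $x_0\in D'$ and $\delta\le\delta_0$.

\medskip
\emph{All derivatives of $v$ tend to $0$.} For $|\zeta|<1$ let
\[
z(\zeta)=\frac{v(x_0+r\zeta)-U(t_0)}{P_0},\qquad\text{so}\qquad\Delta z=r^2\tilde F(z),\quad\tilde F(z)=\frac{f(U(t_0)+P_0z)}{P_0} .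
\]
By \eqref{eq:X} and \eqref{eq:comp}, $|z|\le C_M|X-t_0|\le C$. The range of $z$ lies in the interval of those $z$ for which $U(t_0)+P_0z=U(\tau)$ with $\tau\in I$. There \eqref{eq:fj} and \eqref{eq:comp} give
\[
|\tilde F^{(j)}(z)|=P_0^{j-1}|f^{(j)}(U(\tau))|\le CP_0^{j-1}P_0^{1-j}t_0^{-N_j'}=Ct_0^{-N_j'} .
\]
Given $m\ge1$, choose $M$ so large that also $2M\ge\max_{j\le m}N_j'$. Then $r^2\tilde F$ is bounded in $C^m$ on this interval, uniformly in $x_0$, and the second interior estimate of Section~\ref{sec:bar} gives $|D^\alpha z(0)|\le C$ for $|\alpha|\le m$. Hence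
\[
|D^\alpha v(x_0)|\le C\,P(t_0)\,t_0^{-M|\alpha|}\qquad(1\le|\alpha|\le m),
\]
which by Lemma~\ref{lem:P} tends to $0$ as $t_0\to0$, uniformly in $y_0$. Also $v(x_0)\le U(2t_0)\to0$. Here $m$ is arbitrary, and $v$ is smooth in $D\supset\overline{D'}\cap\{t>0\}$. So all derivatives of $v$ extend continuously to $\overline{D'}$ with value $0$ on $\{t=0\}$. Thus $v\in C^\infty(\overline{D'})$ and $D^\alpha v=0$ on $\{t=0\}$ for all $\alpha$.

\medskip
\emph{Monotonicity in $t$.} Let $w=v-u>0$ and fix $M=\max(2,N_0)$. On $B_r(x_0)$, \eqref{eq:X} and \eqref{eq:comp} give $w=U(X)-U(t)\le C\delta g(2t_0)P_0$. Moreover, $\Delta w=f(v)-f(u)=f'(U(\tau^*))w$ for some $\tau^*\in[t,X]\subset I$, so $|\Delta w|\le Ct_0^{-N_1'}w$. By \eqref{eq:grad}, with some $N$,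
\[
|\nabla w(x_0)|\le C\delta P_0\,g(2t_0)\,t_0^{-N}\le C'\delta P_0 ,
\]
where $C'$ is independent of $x_0\in D'$ and $\delta\le\delta_0$. Hence $v_t\ge(1-C'\delta)P(t)>0$ in $D'$ for $\delta$ small.

\medskip
\emph{Infinitely many $v$.} Take small $\delta_1>\delta_2>\cdots>0$ with $\delta_{j+1}<\kappa\delta_j$. For the corresponding barriers, $\overline V_{j+1}\le U(t+\delta_{j+1}g)<U(t+\kappa\delta_jg)=\underline V_j$, so the solutions satisfy $v_1>v_2>\cdots>u$ in $D'$, with the same $f$ and $u$. This proves Theorem~\ref{thm:A}. \qed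

\section{Theorem~\ref{thm:B}: comparing Taylor expansions}\label{sec:orders}

\subsection*{The model case}
Let $f(s)=k(k-1)s^{1-2/k}$ and $u=t^k$, and suppose we already know that a second positive solution $v$ agrees with $u$ to leading order, so $w=u-v=O(t^{k+1})$. Since $f'(t^k)=(k-1)(k-2)t^{-2}$, to leading order
\[
\Delta w=\frac{(k-1)(k-2)}{t^2}\,w .
\]
If $w=W(y)t^m+O(t^{m+1})$ with $W\not\equiv0$, then $m(m-1)=(k-1)(k-2)$, so $m=k-1$ or $m=2-k$. (The first corresponds to translating $u$ in $t$.) Both are less than $k+1$, so $w$ must vanish to infinite order, and we have reduced to a strong unique continuation problem with an inverse-square potential. The general proof has three parts: a nonvanishing Taylor coefficient of $u$ forces $f$ to behave like the model (Lemma~\ref{lem:f}); positivity forces $v$ to have the same leading term as $u$ (Lemmas~\ref{lem:nondeg} and \ref{lem:lead}), so $w$ is flat (Lemma~\ref{lem:flat}); and a flat $w$ vanishes (Section~\ref{sec:carleman}).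

\subsection*{The general case}
By symmetry we assume that $u$ has a nonzero derivative at a point of the flat boundary. Then $\partial_t^ju(0,\cdot)\not\equiv0$ for some $j$, since otherwise all mixed derivatives would vanish too. Let $k$ be the least such $j$; then $k\ge2$ because $u=u_t=0$ on $\{t=0\}$. Put
\[
q=\frac{k-2}k .
\]
Below, $\omega$ is an open ball whose closure lies in $\{|y|<R\}$. It will be replaced several times by a ball compactly contained in it; this is meant by shrinking $\omega$. The bounds $O(\cdot)$ are for $t\to0$, uniformly in $y\in\omega$.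

\begin{lemma}\label{lem:f}
For a suitable $\omega$ there are a smooth $a>0$ on $\omega$, a number $s_0>0$ and a function $H(y,\zeta)$, smooth for $y\in\omega$, $0\le\zeta\le s_0^{1/k}$, such that $u=t^k(a(y)+O(t))$ and
\begin{equation}\label{eq:fstruct}
f(y,s)=s^qH(y,s^{1/k})\quad(y\in\omega,\ 0<s\le s_0),\qquad H(y,0)=k(k-1)a(y)^{2/k}.
\end{equation}
In particular, after decreasing $s_0$ and $\omega$, $f(y,s)\ge cs^q$ there with some $c>0$.
\end{lemma}

\begin{proof}
By Taylor's formula $u=t^kA(t,y)$ with $A$ smooth up to $t=0$. Let $a=A(0,\cdot)\not\equiv0$. Since $u>0$ for $t>0$, we have $a\ge0$, so $a>0$ on some ball $\omega$. After shrinking, $\zeta=u^{1/k}=tA^{1/k}$ is smooth with $\zeta_t>0$ for small $t\ge0$. So we may take $(\zeta,y)$ as coordinates instead of $(t,y)$: $t=\zeta\sigma(y,\zeta)$ with $\sigma>0$ smooth up to $\zeta=0$ and $\sigma(y,0)=a^{-1/k}$. Next, $\Delta u=t^{k-2}B(t,y)$ with $B=k(k-1)A+2ktA_t+t^2\Delta A$ smooth and $B(0,y)=k(k-1)a$. Expressing $f(y,u)=\Delta u$ in terms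 of $y$ and $\zeta$, where $u=\zeta^k$,
\[
f(y,\zeta^k)=\zeta^{k-2}H(y,\zeta),\qquad H(y,\zeta)=\sigma^{k-2}B(\zeta\sigma,y),
\]
and $H(y,0)=a^{-(k-2)/k}k(k-1)a$. This is \eqref{eq:fstruct}, since $\zeta^{k-2}=s^q$ for $s=\zeta^k$. The last claim follows from $H(y,0)>0$.
\end{proof}

Now we turn to $v$. A priori $v$ could be much flatter than $u$, like the solution $0$ in the model case $k\ge3$. Positivity excludes this: a positive solution of $\Delta v\ge cv^q$ cannot be too small.

\begin{lemma}\label{lem:nondeg}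
$\partial_t^jv(0,\cdot)\not\equiv0$ on $\omega$ for some $j\le k$.
\end{lemma}

\begin{proof}
Suppose not, and let $y_1\in\omega$. By Taylor's formula there are $C,r_0>0$ such that, for $|x-(0,y_1)|<2r_0$ and $t\ge0$, we have $y\in\omega$, $v\le Ct^{k+1}$ and $v\le s_0$. Fix $r\in(0,r_0)$, let $0<t_0<r$, $x_0=(t_0,y_1)$, and let
\[
\psi=\mu|x-x_0|^k,\qquad\mu^{2/k}=\frac c{2k(k+n-2)} .
\]
This is a $C^2$ function, and since $\Delta|x|^k=k(k+n-2)|x|^{k-2}$ it satisfies $\Delta\psi=\frac c2\psi^q$ (with $\psi^0=1$ if $k=2$). Suppose $v\le\psi$ on $\partial B_r(x_0)\cap\{t>0\}$. On the flat boundary $v=0\le\psi$. So $v-\psi\le0$ on the boundary of $B_r(x_0)\cap\{t>0\}$, while $(v-\psi)(x_0)=v(x_0)>0$. Hence $v-\psi$ has a positive interior maximum at some $x^*$. There $v>\psi\ge0$ and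
\[
\Delta(v-\psi)\ge cv^q-\tfrac c2\psi^q\ge\tfrac c2v^q>0 ,
\]
which is impossible at a maximum. Therefore $v>\mu r^k$ at some point of $\partial B_r(x_0)\cap\{t>0\}$, where $t\le r+t_0$, so $\mu r^k\le C(r+t_0)^{k+1}$. Letting $t_0\to0$ gives $\mu\le Cr$. As $\mu$ and $C$ do not depend on $r$, this is a contradiction for small $r$.
\end{proof}

\begin{lemma}\label{lem:lead}
After shrinking $\omega$, $v=t^k(a(y)+O(t))$ with the same $a$. So $w:=u-v=O(t^{k+1})$.
\end{lemma}

\begin{proof}
Let $l\le k$ be the least $j$ with $\partial_t^jv(0,\cdot)\not\equiv0$ on $\omega$; $l\ge2$. As for $u$, on a smaller ball $v=t^l\hat A$ with $\hat A$ smooth and $\hat a=\hat A(0,\cdot)>0$. By \eqref{eq:fstruct},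
\[
\Delta v=l(l-1)\hat a\,t^{l-2}+O(t^{l-1}),\qquad f(y,v)=t^{lq}\big(\hat a^qH(y,0)+o(1)\big),
\]
with positive leading coefficients. So $l-2=lq=l-2l/k$, i.e.\ $l=k$. Then $k(k-1)\hat a=\hat a^{q}k(k-1)a^{2/k}$, and as $1-q=2/k$ we get $\hat a=a$.
\end{proof}

\begin{lemma}\label{lem:flat}
After shrinking $\omega$, there are $C,t_*>0$ and a function $e$ with $|e|\le C/t$ such that
\begin{equation}\label{eq:w}
\Delta w=\Big(\frac{(k-1)(k-2)}{t^2}+e\Big)w\qquad(0<t<t_*,\ y\in\omega),
\end{equation}
and $w$ and all its derivatives vanish on $\{0\}\times\omega$.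
\end{lemma}

\begin{proof}
Differentiating \eqref{eq:fstruct}, with $\zeta=s^{1/k}$ and $d\zeta/ds=\zeta^{1-k}/k$,
\[
f_u(y,s)=\frac1{k\zeta^2}\big[(k-2)H(y,\zeta)+\zeta H_\zeta(y,\zeta)\big].
\]
For $s=v+\theta w$, $0\le\theta\le1$, we have $s=t^k(a+O(t))>0$, so $\zeta^{-2}=t^{-2}a^{-2/k}(1+O(t))$. The bracket is $(k-2)k(k-1)a^{2/k}+O(t)$. Hence $f_u(y,s)=(k-1)(k-2)t^{-2}+O(t^{-1})$ uniformly in $\theta$, and \eqref{eq:w} follows from $\Delta w=f(y,u)-f(y,v)=w\int_0^1f_u(y,v+\theta w)\,d\theta$.

If some $\partial_t^jw(0,\cdot)\not\equiv0$ on $\omega$, let $m$ be the least such $j$; $m\ge k+1$ by Lemma~\ref{lem:lead}. Then $w=W(y)t^m+O(t^{m+1})$, and comparing coefficients of $t^{m-2}$ in \eqref{eq:w} at a point where $W\ne0$ gives $m(m-1)=(k-1)(k-2)$. But $m(m-1)\ge(k+1)k>(k-1)(k-2)$. So all $\partial_t^jw(0,\cdot)$ vanish on $\omega$, and hence so do all derivatives of $w$.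
\end{proof}

\section{Theorem~\ref{thm:B}: flat differences vanish}\label{sec:carleman}

It remains to deduce $w\equiv0$ from Lemma~\ref{lem:flat}. We translate so that $\omega$ is centered at $y=0$.

\subsection*{Removing the inverse-square term}
The potential $(k-1)(k-2)t^{-2}$ has the same scaling as $\Delta$ and cannot be treated as a perturbation. But it can be absorbed into a Laplacian in more variables. Let
\[
d=2k-1\ge3,\qquad\xi\in\mathbb R^d,\qquad\nu=n-1+d,\qquad h(\xi,y)=|\xi|^{1-k}w(|\xi|,y).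
\]
As $w$ is flat at $t=0$, all derivatives of $h$ tend to $0$ as $\xi\to0$, locally uniformly in $y$ (the factor $|\xi|^{1-k}$ and the derivatives of $|\xi|$ cost only powers of $|\xi|$). So $h$, extended by $0$ to $\{\xi=0\}$, is $C^\infty$ near $0\in\mathbb R^\nu$ and vanishes to infinite order on $\{\xi=0\}$. Writing $w=t^{k-1}h$ with $h=h(t,y)$, $t=|\xi|$,
\[
\Delta w-\frac{(k-1)(k-2)}{t^2}w=t^{k-1}\Big(h_{tt}+\frac{2(k-1)}th_t+\Delta_yh\Big)=t^{k-1}\Delta_{\mathbb R^\nu}h ,
\]
because $d-1=2(k-1)$. Hence \eqref{eq:w} gives, for $\xi\ne0$,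
\begin{equation}\label{eq:h}
|\Delta_{\mathbb R^\nu}h|\le C|\xi|^{-1}|h| .
\end{equation}
The remaining potential is singular along $\{\xi=0\}$, not just at the origin. We shall control it by Hardy's inequality, at the price of a tangential gradient. So we need a Carleman estimate that also controls this gradient.

\subsection*{A Carleman estimate}
In the rest of this section $x=(\xi,y)\in\mathbb R^\nu$, $x=e^s\vartheta$ with $s=\log|x|$ and $\vartheta\in S=S^{\nu-1}$, $\Delta$ is the Laplacian in $\mathbb R^\nu$ when applied to functions of $x$, and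
\[
\varphi(s)=s-e^s .
\]
For $s\le-\log2$ we have $\varphi'=1-e^s\in[\frac12,1]$, and $\varphi''=\varphi'''=\varphi''''=-e^s$. With the weight $s$ instead of $\varphi$, the commutator term computed below would vanish; the strict concavity of $\varphi$ is what makes it positive. All norms and inner products, and all integrals of functions of $(s,\vartheta)$, are with respect to $ds\,d\vartheta$.

\begin{lemma}\label{lem:carl}
Let $G\in C_c^\infty(\{|x|<\varepsilon\})$, $\varepsilon\le\frac12$, vanish to infinite order at $0$, let $\tau\ge2$ and $\gamma=e^{-\tau\varphi+\frac{\nu-2}2s}G$. Then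
\begin{equation}\label{eq:carl}
\big\|e^{-\tau\varphi+\frac{\nu-2}2s}\,|x|^2\Delta G\big\|^2\ge\tfrac14\tau^3\!\int e^s\gamma^2+\tfrac18\tau\!\int e^s|\nabla_S\gamma|^2 .
\end{equation}
\end{lemma}

\begin{proof}
Since $|x|^2\Delta=\partial_s^2+(\nu-2)\partial_s+\Delta_S$, conjugation gives $e^{-\tau\varphi+\frac{\nu-2}2s}|x|^2\Delta G=(\mathcal A+\mathcal B)\gamma$ with
\[
\mathcal A=\partial_s^2+\tau^2\varphi'^2-\tfrac{(\nu-2)^2}4+\Delta_S,\qquad\mathcal B=2\tau\varphi'\partial_s+\tau\varphi'' .
\]
We integrate by parts. There are no boundary terms, because $G$ vanishes to infinite order at $0$, while $e^{-\tau\varphi}\le C_\tau|x|^{-\tau}$. The terms of $2\langle\mathcal A\gamma,\mathcal B\gamma\rangle$ are, up to constant factors in the last two lines,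
\begin{align*}
2\langle\gamma_{ss},\mathcal B\gamma\rangle&=-2\tau\!\int\!\varphi''\gamma_s^2-2\tau\!\int\!(\varphi''\gamma_s^2+\varphi'''\gamma\gamma_s)=-4\tau\!\int\!\varphi''\gamma_s^2+\tau\!\int\!\varphi''''\gamma^2,\\
2\langle\tau^2\varphi'^2\gamma,\mathcal B\gamma\rangle&=-6\tau^3\!\int\!\varphi'^2\varphi''\gamma^2+2\tau^3\!\int\!\varphi'^2\varphi''\gamma^2=-4\tau^3\!\int\!\varphi'^2\varphi''\gamma^2,\\
2\langle\gamma,\mathcal B\gamma\rangle&=2\tau\!\int\!\varphi'\partial_s(\gamma^2)+2\tau\!\int\!\varphi''\gamma^2=0,\\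
2\langle\Delta_S\gamma,\mathcal B\gamma\rangle&=-2\tau\!\int\!\varphi'\partial_s|\nabla_S\gamma|^2-2\tau\!\int\!\varphi''|\nabla_S\gamma|^2=0 .
\end{align*}
With $\varphi''=\varphi''''=-e^s$, $\varphi'^2\ge\frac14$ and $\tau\ge2$,
\begin{equation}\label{eq:comm}
2\langle\mathcal A\gamma,\mathcal B\gamma\rangle\ge4\tau\!\int e^s\gamma_s^2+(\tau^3-\tau)\!\int e^s\gamma^2\ge\tfrac12\tau^3\!\int e^s\gamma^2 .
\end{equation}
The tangential gradient is missing here. To recover it we test $\mathcal A\gamma$ against $e^s\gamma$: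
\[
\int e^s|\nabla_S\gamma|^2=-\langle\mathcal A\gamma,e^s\gamma\rangle-\int e^s\gamma_s^2+\tfrac12\int e^s\gamma^2+\int\Big(\tau^2\varphi'^2-\tfrac{(\nu-2)^2}4\Big)e^s\gamma^2 .
\]
Using $|\langle\mathcal A\gamma,e^s\gamma\rangle|\le\frac1{2\tau}\|\mathcal A\gamma\|^2+\frac\tau2\int e^{2s}\gamma^2$, $e^{2s}\le e^s$, $\varphi'\le1$ and $\tau\ge2$,
\[
\tau\int e^s|\nabla_S\gamma|^2\le\tfrac12\|\mathcal A\gamma\|^2+\Big(\tfrac{\tau^2}2+\tfrac\tau2+\tau^3\Big)\int e^s\gamma^2\le\tfrac12\|\mathcal A\gamma\|^2+2\tau^3\int e^s\gamma^2 .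
\]
One eighth of this and \eqref{eq:comm} give
\[
\|(\mathcal A+\mathcal B)\gamma\|^2\ge\|\mathcal A\gamma\|^2+2\langle\mathcal A\gamma,\mathcal B\gamma\rangle\ge\|\mathcal A\gamma\|^2+\tfrac12\tau^3\!\int e^s\gamma^2\ge\tfrac14\tau^3\!\int e^s\gamma^2+\tfrac18\tau\!\int e^s|\nabla_S\gamma|^2.\qedhere
\]
\end{proof}

\subsection*{Hardy's inequality on the sphere}
For $\Phi\in C_c^\infty(\mathbb R^\nu)$ Hardy's inequality in $\xi\in\mathbb R^d$ reads
\[
\int_{\mathbb R^\nu}|\xi|^{-2}\Phi^2\,dx\le\frac4{(d-2)^2}\int_{\mathbb R^\nu}|\nabla_\xi\Phi|^2\,dx .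
\]
It follows from $\operatorname{div}_\xi(\xi|\xi|^{-2})=(d-2)|\xi|^{-2}$ by integration by parts and the Cauchy--Schwarz inequality; here $d\ge3$ is used. Let $\rho(\vartheta)=|\xi|/|x|$. Applying the inequality to $\Phi(x)=\chi_0(|x|)\Gamma(x/|x|)$, with $\Gamma\in C^\infty(S)$ and a fixed nonzero cutoff $\chi_0$ supported in $1<|x|<2$, we obtain
\begin{equation}\label{eq:hardy}
\int_S\rho^{-2}\Gamma^2\,d\vartheta\le C\int_S\big(|\nabla_S\Gamma|^2+\Gamma^2\big)\,d\vartheta .
\end{equation}

\subsection*{Conclusion}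
Choose $\varepsilon\le\frac12$ such that \eqref{eq:h} holds in $\{|x|<\varepsilon,\ \xi\ne0\}$ and $h$ is smooth on $\{|x|\le\varepsilon\}$, and apply Lemma~\ref{lem:carl} to $G=\chi h$, where $\chi$ is a cutoff with $\chi=1$ for $|x|<\varepsilon/2$ and support in $\{|x|<\varepsilon\}$. Since $|x|^2|\xi|^{-1}=e^s\rho^{-1}$, \eqref{eq:h} gives
\[
\big||x|^2\Delta G\big|\le Ce^s\rho^{-1}|G|+K\,1_{\{\varepsilon/2\le|x|\le\varepsilon\}}
\]
with a constant $K$ independent of $\tau$; the last term bounds $|x|^2(2\nabla\chi\cdot\nabla h+h\Delta\chi)$. We insert this in the left side of \eqref{eq:carl}, using $(\alpha+\beta)^2\le2\alpha^2+2\beta^2$. The first term contributes at most, by \eqref{eq:hardy} on each sphere,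
\[
C\int e^{2s}\rho^{-2}\gamma^2\le C\int e^{2s}\big(|\nabla_S\gamma|^2+\gamma^2\big)\le C\int e^s\big(|\nabla_S\gamma|^2+\gamma^2\big),
\]
which is finite and, for $\tau$ large, at most half of the right side of \eqref{eq:carl}. Put $s_1=\log(\varepsilon/2)$. Since $\varphi$ is increasing for $s<0$, the second term contributes at most $Ce^{-2\tau\varphi(s_1)}$. Hence
\[
\tau^3\int_{s<s_1}e^{-2\tau\varphi(s)}e^{(\nu-1)s}h^2\,ds\,d\vartheta\le Ce^{-2\tau\varphi(s_1)} .
\]
On the domain of integration $e^{-2\tau\varphi(s)}\ge e^{-2\tau\varphi(s_1)}$, so $\tau^3\int_{s<s_1}e^{(\nu-1)s}h^2\,ds\,d\vartheta\le C$. Letting $\tau\to\infty$ gives $h=0$ for $|x|<\varepsilon/2$. So $w=0$ on a nonempty open subset of $B^+$.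

Finally, in $B^+$ we have $\Delta w=c(x)w$ with $c=\int_0^1f_u(y,v+\theta w)\,d\theta$. The numbers $v+\theta w=(1-\theta)v+\theta u$ are positive and locally bounded away from $0$, so $c$ is bounded on compact subsets of $B^+$. As $B^+$ is connected, the unique continuation theorem \cite{A} gives $w\equiv0$. This proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}
\bibitem{A} N. Aronszajn, J. Math. Pures Appl. 36 (1957).
\bibitem{LN} YanYan Li and Louis Nirenberg, \emph{A geometric problem and the Hopf Lemma. I}, arXiv:math/0507264 (2005).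
\end{thebibliography}

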